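# Disks too large to line up

## 1. Three disks in a round tray

Put three labeled disks of radius $r$, with disjoint interiors, into the closed unit disk. Recording only the centers, a position of the disks is a triple $(x_1,x_2,x_3)$ with $|x_i|\le 1-r$ and $|x_i-x_j|\ge 2r$ for $i\neq j$. Turn this around: a triple of distinct centers determines the largest radius that it allows,
$$\tau(x)=\min\Big\{\,1-|x_i|,\ \tfrac12|x_i-x_j|\,\Big\}.$$

Compute $\tau$ on the symmetric family $x_1=(-t,0)$, $x_2=(0,h)$, $x_3=(t,0)$. When $h=0$ and $0<t<1$, the relevant numbers are $1-t$ and $t/2$. Their minimum is largest at $t=\frac23$, where $\tau=\frac13$. When $h\ne0$, the numbers $1-t$ and $\frac12\sqrt{t^2+h^2}$ agree if $3t^2-8t+4-h^2=0$, that is,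
$$t=\frac{4-\sqrt{4+3h^2}}{3},\qquad \tau=1-t=\frac{\sqrt{4+3h^2}-1}{3}=\frac13+\frac{h^2}{4}+O(h^4). \tag{1}$$
For $|h|\le\frac12$ this really is $\tau$: there $1-t<0.4$, while $1-|h|\ge 0.5$ and $\frac12|x_1-x_3|=t>0.6$.

So the diametral row $(-\frac23,0),(0,0),(\frac23,0)$ is a mountain pass. Along the row direction $\tau$ has a maximum at $\frac13$, and when the row bends in either direction $\tau$ goes up quadratically. At $r=\frac13$ the path (1), with $h$ running from $\frac12$ to $-\frac12$, carries a counterclockwise triple to a clockwise one or the reverse. For $r>\frac13$ no such path exists. Indeed, if the three centers were collinear, the extreme two would be at distance at least $4r$, while a chord of the disk of radius $1-r$ has length at most $2(1-r)$, and this would force $r\le\frac13$. Hence for $r>\frac13$ the sign of $\det(x_2-x_1,x_3-x_1)$ is constant along every path of disk positions.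

Now forget the radius and remember only the obstruction: consider all triples in the unit disk that are not collinear. This space is easy to understand. A noncollinear triple in the plane is the same as $x_1\in\mathbb R^2$ together with the invertible matrix with columns $x_2-x_1,\ x_3-x_1$. Gram–Schmidt deforms invertible matrices onto orthogonal ones, and dividing $x$ gradually by $\max(1,|x_1|,|x_2|,|x_3|)$ deforms the noncollinear triples of the plane onto those in the unit disk. So the space of noncollinear triples has the homotopy type of two circles. For $r$ just above $\frac13$, the three disks live in a smaller space of noncollinear triples. Is it smaller only in size, or also in shape?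

## 2. The $k$-diagonal and the theorem

Let $D^2$ be the closed unit disk in $\mathbb R^2$ and $\operatorname{Conf}_n$ the space of $n$ distinct labeled points in $D^2$. For $r>0$ let
$$\operatorname{Conf}_{n,r}=\{x\in(\mathbb R^2)^n:\ |x_i|\le 1-r\ \text{for all } i,\ |x_i-x_j|\ge2r\ \text{for all } i\ne j\}\subseteq\operatorname{Conf}_n .$$
For $2\le k\le n$ let $\Delta_k\subset\operatorname{Conf}_n$, the *$k$-diagonal*, be the set of configurations in which at least $k$ of the points are collinear. It is closed in $\operatorname{Conf}_n$. For $n=4$, the vertices of a square lie outside $\Delta_3$, while the vertices of a triangle and the midpoint of one side lie in $\Delta_3\setminus\Delta_4$.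

If $k$ points of a configuration in $\operatorname{Conf}_{n,s}$ are collinear, the extreme two are at distance at least $2s(k-1)$ on a chord of the disk of radius $1-s$. So $2s(k-1)\le2(1-s)$, that is, $s\le\frac1k$. Hence
$$\operatorname{Conf}_{n,s}\subseteq\operatorname{Conf}_n\setminus\Delta_k\qquad\text{whenever } s>\tfrac1k. \tag{2}$$

Recall that $A\subseteq X$ is a *strong deformation retract* of $X$ if there is a homotopy $H:X\times[0,1]\to X$ with $H_0=\mathrm{id}$, $H_1(X)\subseteq A$, and $H_u(a)=a$ for all $a\in A$ and all $u$. Some authors call $A$ a deformation retract when only $H_1|_A=\mathrm{id}$ is required.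

Call $(n,k,r)$ *admissible* if $2\le k\le n$ are integers, $r\le\frac3{2n+3}$ and $\frac1k<r\le\frac1{k-1}$. Hannah Alpert's paper "Restricting cohomology classes to disk and segment configuration spaces", arXiv:1608.06612 (2016), is the source of the question: for every admissible triple, is $\operatorname{Conf}_{n,r}$ a deformation retract of $\operatorname{Conf}_n\setminus\Delta_k$? The answer is yes, and slightly more is true.

**Theorem.** Let $n\ge3$, $2\le k\le n$, $\frac1k<r\le\frac1{k-1}$ and $r\le\frac3{2n+1}$. Then $\operatorname{Conf}_{n,r}$ is a strong deformation retract of $\operatorname{Conf}_n\setminus\Delta_k$.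

If $(n,k,r)$ is admissible, then $\frac1n\le\frac1k<\frac3{2n+3}$ gives $n>3$, and $\frac3{2n+3}<\frac3{2n+1}$. So the Theorem covers every admissible triple. For $n=4$, $k=4$ it covers all $r\in(\frac14,\frac13]$, of which the part $(\frac14,\frac3{11}]$ is admissible. For $n=3$, $k=3$ it covers $r\in(\frac13,\frac37]$ and answers our opening question: there $\operatorname{Conf}_{3,r}$ has the homotopy type of two circles.

**Remark (four disks).** Some upper bound on $r$ is needed, and for $n=4$ the bound $\frac3{2n+1}=\frac13$ cannot be increased. Let $n=4$, $k=3$, $\frac13<r\le\frac12$. I claim that $\operatorname{Conf}_{4,r}$ is not a deformation retract of $X=\operatorname{Conf}_4\setminus\Delta_3$. Let $\Omega\subset X$ be the set of configurations with $x_4$ in the interior of the triangle $x_1x_2x_3$. It is nonempty and open. It is also closed in $X$: in a limit, $x_4$ lies in the closed triangle, and if it were on the boundary of the triangle, or the triangle were degenerate, three points would be collinear. A deformation retract of $X$ meets every path component of $X$, so it would meet $\Omega$. Suppose $x\in\operatorname{Conf}_{4,r}\cap\Omega$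 and write $p=x_4=\sum_{i\le3}\mu_ix_i$ with $\mu_i\ge0$, $\sum\mu_i=1$. Then $\sum\mu_i(x_i-p)\cdot p=0$, so some $i$ has $(x_i-p)\cdot p\ge0$. Therefore
$$|x_i|^2=|p|^2+2(x_i-p)\cdot p+|x_i-p|^2\ge|x_i-p|^2 .$$
This gives $2r\le|x_i-p|\le|x_i|\le1-r$, which contradicts $r>\frac13$.

From now on $n,k,r$ are fixed as in the Theorem. The hypotheses enter through a few inequalities. From $\frac1k<r\le\frac3{2n+1}$ we get $3k>2n+1$, so $3k\ge2n+2$. Hence
$$k\ge3,\qquad 2(n-k)\le k-2,\qquad 2k-n\ge3. \tag{3}$$
The first holds because $n\ge3$ gives $3k\ge8$. The second is $2n\le3k-2$. For the third, $n\le\frac{3k-2}2$ gives $2k-n\ge\frac{k+2}2>2$. Thus two $k$-subsets of $[n]=\{1,\dots,n\}$ share at least three elements. Consequently, for $x\in\Delta_k$ *exactly one* line contains at least $k$ of the points: two such lines would share three points. Finally, for $0<\rho<r$ we have $\rho(2n+1)<3$, that is,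
$$2\rho(n-1)<3(1-\rho). \tag{4}$$

## 3. The largest allowed radius and its contact forces

Let $c_i(x)=1-|x_i|$ and $c_{ij}(x)=\frac12|x_i-x_j|$, and let $\tau$ be the minimum of all of these. Write
$$Y_s=\operatorname{Conf}_{n,s}=\{\tau\ge s\},\qquad X=\operatorname{Conf}_n\setminus\Delta_k,\qquad O=\{\tau>0\},$$
$$X^\circ=O\setminus\Delta_k,\qquad Q=\{0<\tau<r\}.$$
The sets $O$ and $Q$ are open in $\mathbb R^{2n}$. A constraint $c$ (one of the $c_i$, $c_{ij}$) is *active* at $x$ if $c(x)=\tau(x)$. In Section 1, along (1) with $0<|h|\le\frac12$, the active constraints are $c_1,c_3,c_{12},c_{23}$. At points near $x$, only constraints active at $x$ can be active. For $x\in Q$ write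
$$\rho=\tau(x),\qquad R=1-\rho .$$
All points lie in the disk $|y|\le R$, and all mutual distances are at least $2\rho$. Since $\rho<r\le\frac37$, an active $c_i$ has $|x_i|=R>0$, so active constraints are smooth near $x$. For an active $c_{ij}$ we have $|x_i-x_j|=2\rho$, and
$$dc_{ij}(v)=\frac{(x_i-x_j)\cdot(v_i-v_j)}{4\rho},\qquad dc_i(v)=-\frac{x_i\cdot v_i}{R}.$$
Given weights $\lambda\ge0$ on the active constraints, put
$$F_i=\sum_j\lambda_{ij}\frac{x_i-x_j}{4\rho}-\lambda_i\frac{x_i}R,\qquad\text{so that}\qquad \sum_c\lambda_c\,dc(v)=\sum_iF_i\cdot v_i. \tag{5}$$
Think of $F_i$ as the total force on the $i$-th point: touching points repel each other, and the wall pushes inward. Contact forces between two points cancel in sums. Testing with $v_i=x_i$ turns each contact into $\lambda_{ij}\frac{4\rho^2}{4\rho}=\rho\lambda_{ij}$ and each wall contact into $-R\lambda_i$.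

**Gordan's theorem.** Let $\mathcal T$ be a linear space of vectors $v$, and consider a finite list of constraints. Either some $v\in\mathcal T$ has $dc(v)>0$ for all $c$ in the list, or there are weights $\lambda\ge0$ on the list, not all zero, with $\sum\lambda_c\,dc|_{\mathcal T}=0$.

**Example (the row of three).** At $x=\big((-\frac23,0),(0,0),(\frac23,0)\big)$ the active constraints are $c_1,c_{12},c_{23},c_3$. With $v_i=(p_i,\ast)$,
$$dc_1(v)+2\,dc_{12}(v)+2\,dc_{23}(v)+dc_3(v)=p_1+(p_2-p_1)+(p_3-p_2)-p_3=0 .$$
So no $v$ whatsoever increases all four to first order.

**Definition (full rows).** For $x\in Q$ and a line $L\ni0$, the points of $x$ on $L$ form a *full row* if their consecutive distances all equal $2\rho$ and the extreme two are at distance $R$ from $0$, on opposite sides. $\mathrm{Crit}\subset Q$ is the set of $x$ that have a full row on some line.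

A full row with $j$ points satisfies $2\rho(j-1)=2R=2(1-\rho)$, that is, $\rho=\frac1j$. Since $\rho<r\le\frac1{k-1}$, we get $j\ge k$. So $\mathrm{Crit}\subset\Delta_k$.

## 4. Why raising $\tau$ is not enough

A sensible first plan is to find, on $Q\setminus\Delta_k$, a vector field $V$ with $dc(V)>0$ for every active $c$, and to flow until $\tau$ reaches $r$. Lemma 1 below provides such vectors at each point. But the plan stops at three precise points.

*The flow may hit $\Delta_k$.* Take $n=k=3$, start from $x_1=(-0.2,0)$, $x_2=(0,0.1)$, $x_3=(0.2,0)$, and move with constant velocities $(-1,0),(0,-1),(1,0)$. At time $u$ we have the symmetric triple with $t=0.2+u$, $h=0.1-u$. For $0\le u<0.1$ the active constraints are $c_{12}=c_{23}=\frac12\sqrt{t^2+h^2}$, and they grow at rate $\frac{t-h}{2\sqrt{t^2+h^2}}>0$. At $u=0.1$ the points are collinear, with $\tau=0.15$. Nothing in the condition $dc(V)>0$ forbids this.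

*One cannot always preserve collinearity.* The natural remedy is to make the motion near $\Delta_k$ imitate a motion that keeps collinear points collinear and still raises $\tau$. At a full row this is impossible, because by the example above $\tau$ cannot be raised to first order at all there. One has to bend the row, as in (1), and gain only at second order.

*Level $r$ itself may be critical.* Take $n=k=4$, $r=\frac13$. The points $(-\frac23,0),(0,0),(\frac23,0),(0,\frac23)$ form a point of $\operatorname{Conf}_{4,1/3}\setminus\Delta_4$ with $\tau=\frac13$, and the identity of the row of three shows that no $v$ raises all its active constraints. So the flow should be used only up to levels $s<r$.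

The proof deals with these in turn. Section 5 shows that $\tau$ has no critical points in $Q\setminus\Delta_k$. Section 6 shows that at points of $\Delta_k$ outside $\mathrm{Crit}$ it can be raised while keeping the collinear points collinear. Sections 7 and 8 turn this into vectors at points *near* $\Delta_k$, with a separate construction near $\mathrm{Crit}$. These vectors raise $\tau$ and control the distance from $\Delta_k$. Section 9 flows to $s<r$, and Section 10 passes from $s$ to $r$.

## 5. Balanced contact graphs outside $\Delta_k$

**Lemma 1.** If $x\in Q\setminus\Delta_k$, there is $v\in\mathbb R^{2n}$ with $dc(v)>0$ for all active $c$.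

If not, Gordan's theorem gives $\lambda\ge0$, $\lambda\ne0$, with all $F_i=0$: a rigid framework of struts wedged inside the disk of radius $R$. Two examples show what to expect. A full row is such a framework, of total length $2R$, but it lies in $\Delta_k$. The *tripod* consists of a point at $0$ and three legs at mutual angles $120^\circ$, each made of $m$ struts, with $R=2\rho m$. With contact weights $2$ and wall weights $1$, every contact force and every wall force has size $1$, and all forces balance. The tripod has $M=3m+1$ points and $2\rho(M-1)=3R$. With $n=M$ this is equality in (4), that is, $\rho=\frac3{2n+1}$. So the statement to aim for is: *apart from a row, a balanced framework with $M$ points satisfies $2\rho(M-1)\ge3R$.* Then (4) finishes the proof.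

*Proof of Lemma 1.* Let $\lambda\ge0$, $\lambda\ne0$, with all $F_i=0$.

**Step 1. The contact graph.** This step sets up a plane graph. Draw the segment $[x_i,x_j]$, of length $2\rho$, whenever $\lambda_{ij}>0$. Let $G$ be a connected component of the resulting graph on the points that carries some positive weight, $M$ its number of vertices, and $Z$ the set of its vertices $z$ with wall weight $\lambda_z>0$, so $|z|=R$.

Edges meet only in common endpoints. Suppose first that $[a,b]$, $[c,d]$ are edges with four distinct endpoints and a common point $o$. Then
$$|a-c|+|b-d|\le|a-o|+|o-c|+|b-o|+|o-d|=4\rho,$$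
while both terms on the left are at least $2\rho$. So equality holds throughout, $|a-c|=2\rho$, and $o\in[a,c]$. If $o\ne a$, then $b$ and $c$ lie on the same ray from $a$ at the same distance $2\rho$, so $b=c$, a contradiction. If $o=a$, then $a\in[c,d]$ and $2\rho=|c-a|+|a-d|\ge4\rho$, a contradiction. Two edges that share an endpoint and meet elsewhere have the same direction from that endpoint and the same length, so they coincide.

Summing the forces over $G$, contact forces cancel and
$$\sum_{z\in Z}\lambda_zz=0. \tag{6}$$
Testing (5) with $v_i=x_i$ on $G$ and $0$ elsewhere gives $\rho\sum\lambda_{ij}=R\sum_Z\lambda_z$ over $G$. Since some weight is positive, $Z\ne\emptyset$. By (6) a single wall point is impossible, so $m:=|Z|\ge2$. Thus $M\ge2$, and every vertex of $G$ has an edge.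

**Step 2. The flat case is a row.** Suppose $Z$ lies in a closed half-plane bounded by a line through $0$. By (6), $Z$ lies on that line, so $Z=\{z,-z\}$. Consider an extreme point of the convex hull of the vertices of $G$. If it were not in $Z$, its forces would all be contact forces, at least one and all nonzero, pointing away from the other vertices. They would lie in an open half-plane and could not cancel. So all vertices lie on $[z,-z]$. Nonconsecutive vertices on this segment are at distance at least $4\rho$, so edges join only consecutive ones, and by connectedness all consecutive ones are joined. Hence $2\rho(M-1)=2R$ and $\rho=\frac1M$. As $\rho<r\le\frac1{k-1}$, we get $M\ge k$ and $x\in\Delta_k$, a contradiction.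

So $Z$ lies in no such half-plane. If $m=2$, then (6) would make the two points antipodal, which is the flat case; hence $m\ge3$. Label $Z$ counterclockwise as $z_1,\dots,z_m$, indices cyclic. Consecutive angular gaps are less than $\pi$. Let $S_i$ be the closed sector with apex $0$ between the rays through $z_i$ and $z_{i+1}$. Two different sectors meet exactly in their common ray if they are adjacent, and in $\{0\}$ otherwise. A nonzero point lies in at most two of them.

**Step 3. The faces are convex.** This step extracts geometry from the balance of forces. Let $\tilde G$ be $G$ together with the *outer rays* $\{tz_i:t\ge1\}$. Edges lie in the disk $|y|\le R$ and meet its boundary circle only at vertices, so outer rays meet $G$ only in their origins $z_i$.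

The equation $F_v=0$ says that a positive combination of the directions of the edges at $v$, and of the outer ray if $v\in Z$, vanishes. So these directions lie in no open half-plane, and consecutive ones make angles at most $\pi$. Hence for every $w\in\tilde G$ and every small disk $B$ around $w$, the components of $B\setminus\tilde G$ are open sectors at $w$ of angle at most $\pi$, bounded by radii in $\tilde G$. They are half-disks if $w$ is interior to an edge or ray.

Let $\Phi$ be a component of $\mathbb R^2\setminus\tilde G$ and $p\in\Phi$. Put $\Phi_p=\{q\in\Phi:[p,q]\subset\Phi\}$. It is open and contains $p$. I show that it is closed in $\Phi$. Let $q\in\Phi$ be a limit of points of $\Phi_p$, and choose $q_0\in\Phi_p$ so close to $q$ that $[q_0,q]\subset\Phi$. If $p,q_0,q$ are collinear, then $[p,q]\subset[p,q_0]\cup[q_0,q]\subset\Phi$.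

Otherwise let $q_t=(1-t)q_0+tq$. Suppose some $[p,q_t]\not\subset\Phi$, let $t^*>0$ be the first such parameter, and put $\sigma=[p,q_{t^*}]$. Then $\sigma\subset\overline\Phi$, and points of $\overline\Phi\setminus\Phi$ lie in $\tilde G$, so $\sigma\cap\tilde G=\sigma\setminus\Phi\neq\emptyset$. Let $w\in\sigma\cap\tilde G$. It is not an endpoint of $\sigma$, since $p,q_{t^*}\in\Phi$. The triangle $pq_0q_{t^*}$ minus $\sigma$ lies in $\Phi$, so a small open half-disk at $w$ on one side of $\sigma$ lies in $\Phi$, hence in one of the sectors of angle at most $\pi$. It therefore equals that sector, and its bounding diameter, which lies along $\sigma$, is in $\tilde G$. So $\sigma\cap\tilde G$ is open in $\sigma$. It is also closed and nonempty, so it is all of $\sigma$ and contains $p\in\Phi$, a contradiction.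

Thus $\Phi_p=\Phi$ for every $p\in\Phi$, that is, $\Phi$ is convex.

**Step 4. The outer faces give paths $\Gamma_i$ from $z_i$ to $z_{i+1}$.** The set $\{y\in\operatorname{int}S_i:|y|>R\}$ is connected and disjoint from $\tilde G$; let $\Phi_i$ be the face containing it. For $t>1$ the point $tz_i$ is a boundary point of the open convex set $\Phi_i$, and $\Phi_i$ contains a small half-disk there bounded by the line $0z_i$. So the supporting line at $tz_i$ is that line, and $\Phi_i$ lies strictly on its $S_i$-side. The same holds at $z_{i+1}$. Since $S_i$ has angle less than $\pi$, this says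
$$\Phi_i\subset\operatorname{int}S_i. \tag{7}$$

Fix $o\in\Phi_i$. For a unit vector $u$ let $t(u)\in(0,\infty]$ be the supremum of the $t$ with $o+tu\in\Phi_i$. The function $1/t$ is the gauge of an open convex set, hence continuous. If $u$ is a direction interior to $S_i$, then $o+tu$ lies in $\operatorname{int}S_i$ outside the disk $|y|\le R$ for large $t$, so $t(u)=\infty$. By continuity $t=\infty$ for all directions of $S_i$, and by (7) for no others. So $u\mapsto o+t(u)u$ identifies the complementary open arc of directions with $\partial\Phi_i$, and these points tend to infinity at both ends of the arc. Hence $\partial\Phi_i$ is a properly embedded line. It contains the disjoint outer rays at $z_i$ and $z_{i+1}$; being closed, connected and unbounded, they are its two ends. The rest is a simple arc $\Gamma_i$ from $z_i$ to $z_{i+1}$. The other outer rays do not lie in $S_i$, so $\Gamma_i\subset G$.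

An arc in a graph between two vertices that contains an interior point of an edge contains the whole edge, since its intersection with the open edge is open and closed there. So $\Gamma_i$ is an edge path. If $\ell_i$ is its length, it has $\frac{\ell_i}{2\rho}+1$ vertices.

Let $p\in\Gamma_i\cap[0,z_i]$. By convexity $[p,z_i]\subset\overline{\Phi_i}$. This segment lies on $\partial S_i$, hence by (7) outside $\Phi_i$, hence in $\partial\Phi_i$. It meets the outer rays only in $z_i$. So
$$p\in\Gamma_i\cap[0,z_i]\ \Longrightarrow\ [p,z_i]\subset\Gamma_i, \tag{8}$$
and similarly for $z_{i+1}$.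

**Step 5. Counting when $0$ lies on two different paths.** Say $0\in\Gamma_i\cap\Gamma_{i'}$ with $i\ne i'$. By (8) with $p=0$, $G$ contains the radii to $z_i,z_{i+1},z_{i'},z_{i'+1}$, and since $m\ge3$ at least three of these are distinct. So three edge directions occur at $0$, which makes $0$ a vertex. Each of the three radii is then an arc in $G$ between vertices, hence a union of $\frac R{2\rho}$ edges. So $M\ge1+\frac{3R}{2\rho}$, that is, $2\rho(M-1)\ge3R$.

**Step 6. Counting when $0$ lies on at most one path.** We count vertices on the paths and correct for overlaps. The set $\Gamma_{i-1}\cap\Gamma_i$ lies in $S_{i-1}\cap S_i$, hence on $[0,z_i]$, and is closed and contains $z_i$. By (8) it is a segment $[q_i,z_i]$, and $q_i\ne0$ because $0$ is not on both paths.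

The point $q_i$ is a vertex. This is clear if $q_i=z_i$. Otherwise, by (8) each of the two paths meets $[0,z_i]$ in a segment ending at $z_i$. So one of them, call it $\Gamma$, has $\Gamma\cap[0,z_i]=[q_i,z_i]$. If $q_i$ were interior to an edge of $\Gamma$, then near $q_i$ the graph would be just that edge, so the edge would lie along $[0,z_i]$. As it belongs to $\Gamma$, the path $\Gamma$ would continue along $[0,z_i]$ beyond $q_i\ne0$, a contradiction.

Put $u_i=|z_i-q_i|=R-|q_i|$. The paths $\Gamma_{i-1},\Gamma_i$ have exactly $\frac{u_i}{2\rho}+1$ common vertices. Nonadjacent paths could meet only in $0$, hence do not meet. No vertex lies on three paths, since a point in three sectors is $0$. So a vertex on exactly two paths is on exactly one adjacent pair, and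
$$M\ \ge\ \sum_i\Big(\frac{\ell_i}{2\rho}+1\Big)-\sum_i\Big(\frac{u_i}{2\rho}+1\Big)=\frac1{2\rho}\sum_i(\ell_i-u_i).$$
The segments $[q_i,z_i]$ and $[q_{i+1},z_{i+1}]$ are disjoint initial and final pieces of $\Gamma_i$. The piece between them joins $q_i$ to $q_{i+1}$, so $\ell_i-u_i-u_{i+1}\ge|q_i-q_{i+1}|$. Summing,
$$2\rho M\ \ge\ \sum_i|q_i-q_{i+1}|+\sum_i(R-|q_i|). \tag{9}$$

**Step 7. The right side of (9) is at least $3R+2\rho$.** By (6), and since $q_i$ is a positive multiple of $z_i$, we have $0\in\operatorname{conv}\{q_i\}$. The $q_i$ are distinct, as they lie on distinct rays, and $m\ge3$. By Carathéodory, $0\in\operatorname{conv}(A,B,C)$ for three distinct ones. By the triangle inequality the closed polygon $q_1\cdots q_m$ is at least as long as the perimeter of $ABC$. The convex function $P\mapsto|PA|+|PB|+|PC|$ attains its maximum over $\operatorname{conv}(A,B,C)$ at one of $A,B,C$, where it is a sum of two sides. So $|A|+|B|+|C|\le$ (sum of the two longest sides) $=$ (perimeter) $-$ (shortest side). As $R-|q_i|\ge0$ for all $i$,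
$$2\rho M\ \ge\ \big(|A|+|B|+|C|+\text{shortest side}\big)+\big(3R-|A|-|B|-|C|\big)\ \ge\ 3R+2\rho,$$
because $A,B,C$ are distinct vertices, at mutual distances at least $2\rho$.

In Steps 5 and 6–7 alike, $2\rho(n-1)\ge2\rho(M-1)\ge3R=3(1-\rho)$, contradicting (4). $\square$

## 6. Raising $\tau$ while the collinear points stay collinear

Let $x\in Q\cap\Delta_k$, let $L$ be the line containing at least $k$ of the points, and let $J$ be the set of *all* $i$ with $x_i\in L$. Call the points $x_i$, $i\in J$, *beads*, and the remaining points *others*. Let $e$ be a unit direction of $L$.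

**Definition (the space $\mathcal T$).** $\mathcal T$ is the space of all $v\in\mathbb R^{2n}$ with
$$v_i=\xi_ie+\mathfrak r(x_i)\quad(i\in J),\qquad v_i\ \text{arbitrary}\quad(i\notin J),$$
where $\xi_i\in\mathbb R$ and $\mathfrak r$ is an infinitesimal rigid motion of the plane (a translation plus an infinitesimal rotation).

In other words, the components of the $v_i$ perpendicular to $L$ depend affinely on the position along $L$. For three beads at positions $-1,0,1$ on a line, with perpendicular components $p_1,p_2,p_3$, the condition is $p_1+p_3=2p_2$. The space $\mathcal T$ contains the translations. It also contains the dilation $v_i=x_i$: write $x_i=p+t_ie$ on $L$ and use the translation $\mathfrak r=p$ and $\xi_i=t_i$.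

**Lemma 2.** Let $\lambda\ge0$ be weights on the active constraints at $x$ with $F_i=0$ for all $i\notin J$.

(a) If $0\in L$, then $\lambda_c=0$ for every $c$ involving an other.

(b) If $\sum\lambda_c\,dc(v)=0$ for all $v\in\mathcal T$ and $\lambda\ne0$, then $x\in\mathrm{Crit}$.

The reason is that there are too few others for a chain of them to reach from the beads across to the wall in a useful way.

*Proof.* Rotate so that $L=\{y=y_0\}$ with $y_0\ge0$. At least $k$ beads with spacing at least $2\rho$ lie on a chord of the disk of radius $R$, so its half-length satisfies $\sqrt{R^2-y_0^2}\ge\rho(k-1)$. Let $a=n-|J|\le n-k$ be the number of others and $\delta=2\rho a$. By (3),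
$$\delta\le\rho(k-2)<\sqrt{R^2-y_0^2}\le R. \tag{10}$$
Let $K$ be a connected component of the graph on the others with an edge for each $\lambda_{ij}>0$. Let $B_K$ be the set of beads joined to a point of $K$ by a positive weight, and $Z_K$ the set of points of $K$ with positive wall weight; they have $|z|=R$. Call $K$ *stressed* if some positive weight involves a point of $K$. A path from a bead in $B_K$ into $K$ and through $K$ to a point of $Z_K$ needs at most $|K|\le a$ edges of length $2\rho$, so
$$|b-z|\le\delta\quad(b\in B_K,\ z\in Z_K),\qquad |z-z'|\le\delta<R\quad(z,z'\in Z_K).$$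
In particular any two points of $Z_K$ are less than $\frac\pi3$ apart in angle.

**Step 1. If $K$ is stressed, then $Z_K\ne\emptyset$.** Forces on others must end somewhere; first we see that beads alone cannot hold them. Suppose $Z_K=\emptyset$. No point of $K$ is on $L$. Say some point of $K$ has $y>y_0$; the other case is the same with up and down exchanged, since no wall forces act on $K$. Let $K'$ be the set of highest points of $K$. On points of $K'$, forces from beads and from $K\setminus K'$ have positive $y$-component, and forces within $K'$ have zero $y$-component. By balance there are no forces of the first two kinds. By connectedness $K=K'$, and $B_K=\emptyset$. Now $K$ lies on a horizontal line, and its rightmost point can only be pushed to the right, so it has no edges. So $K$ is a single point with no positive weight, a contradiction.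

**Step 2. If $K$ is stressed, then $B_K\ne\emptyset$.** Likewise the wall alone cannot hold $K$. If $B_K=\emptyset$, summing the forces over $K$ gives $\sum_{Z_K}\lambda_zz=0$. But $Z_K\ne\emptyset$ by Step 1, and all of $Z_K$ has positive inner product with any one of its points, a contradiction.

**Step 3. If $K$ is stressed, every $z\in Z_K$ has $z_y>0$.** This locates the wall contacts on the side of $L$ away from the center. Suppose $z_1\in Z_K$ has $z_{1,y}\le0$. For any $z\in Z_K$ with $z_y\le0$ and any $b=(b_x,y_0)\in B_K$, (10) and $(y_0-z_y)^2\ge y_0^2+z_y^2$ give
$$(b_x-z_x)^2\le\delta^2-(y_0-z_y)^2<R^2-y_0^2-y_0^2-z_y^2\le z_x^2,$$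
so $b_xz_x>0$. By Step 2 there is some $b$, so $z_{1,x}\ne0$. Reflecting, assume $z_{1,x}>0$. Then all $b\in B_K$ have $b_x>0$, and hence all $z\in Z_K$ with $z_y\le0$ have $z_x>0$. A point $z\in Z_K$ with $z_y>0$ is less than $\frac\pi3$ from $z_1$, whose angle is in $(-\frac\pi2,0]$, so its angle is in $(0,\frac\pi3)$. Thus all angles of $Z_K$ are in $(-\frac\pi2,\frac\pi3)$.

Let $z_0\in Z_K$ have the smallest angle, $-\theta_0$ with $\theta_0\in[0,\frac\pi2)$, and let $\mathbf n=(\sin\theta_0,\cos\theta_0)$. Then $z_0\cdot\mathbf n=0$. Any other $z\in Z_K$, of angle $\varphi$, has $z\cdot\mathbf n=R\sin(\varphi+\theta_0)>0$, because $0<\varphi+\theta_0<\frac{5\pi}6$. For $b\in B_K$ we have $b\cdot\mathbf n=b_x\sin\theta_0+y_0\cos\theta_0>0$. This is clear if $\theta_0>0$. If $\theta_0=0$, then $y_0>0$, since otherwise $z_0=(R,0)\in L$ would be a bead.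

Let $\mu=\min_{q\in K}x_q\cdot\mathbf n\le z_0\cdot\mathbf n=0$, attained exactly on $K'\subset K$. On points of $K'$, forces from beads and from $K\setminus K'$ have negative $\mathbf n$-component, and forces from $K'$ have zero $\mathbf n$-component. A wall force on $K'$ can occur only at $z_0$, since the other $z\in Z_K$ have $z\cdot\mathbf n>0\ge\mu$, and it is orthogonal to $\mathbf n$. By balance, no edges leave $K'$ and no beads are joined to $K'$. By connectedness $K=K'$, so $B_K=\emptyset$, contradicting Step 2.

**Step 4. Proof of (a).** Now $y_0=0$. If $K$ is stressed, Steps 1 and 3 give $z\in Z_K$ with $z_y>0$. Reflecting in $L$ preserves all hypotheses, and Step 3 then gives $z_y<0$, a contradiction. So no $K$ is stressed, which is (a).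

**Step 5. Proof of (b) when $y_0>0$.** Here we show $\lambda=0$, so this case does not occur. Testing with vectors supported on the others gives $F_i=0$ for $i\notin J$, so Steps 1–3 apply. All points with positive wall weight have positive $y$-coordinate: beads have $y=y_0>0$, and others are covered by Step 3. The translation $v_i=(0,-1)$ lies in $\mathcal T$ and gives $\sum\lambda_i\,x_{i,y}/R=0$. So there is no wall weight. The dilation $v_i=x_i$ lies in $\mathcal T$ and gives $\rho\sum\lambda_{ij}=0$. So $\lambda=0$.

**Step 6. Proof of (b) when $y_0=0$.** By (a), $\lambda$ lives on constraints among beads. Active ones are contacts of consecutive beads and wall contacts at $(\pm R,0)$. Testing with $v_i=\xi_ie$ shows that the forces along $L$ balance at each bead. So a bead pushed from the left must be pushed from the right, by its right neighbor or by the wall at $(R,0)$, and symmetrically. If $\lambda\ne0$, start from a positive weight and follow the forces in both directions. This gives a chain of beads from $(-R,0)$ to $(R,0)$ with spacing $2\rho$. No further bead fits on $[-R,R]$, since between two consecutive members of the chain it would be closer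 than $2\rho$ to one of them. So the beads form a full row, and $x\in\mathrm{Crit}$. $\square$

## 7. Measuring collinearity near $\Delta_k$

We need a function that vanishes exactly on $\Delta_k$ and whose derivative along almost-collinear motions is under control. For $E\subset[n]$ put
$$g_E=\sum_{\{a,b,c\}\subset E}D_{abc}^2,\qquad D_{abc}=\det(x_b-x_a,x_c-x_a),\qquad N=\min_{|A|=k}g_A .$$
As $k\ge3$, we have $g_A=0$ exactly when the points of $A$ are collinear, so $\Delta_k\cap O=\{N=0\}\cap O$. A $k$-set $A$ is *minimal* at $x$ if $g_A(x)=N(x)$. For $n=k=3$ there is one $k$-set, and $N$ is four times the squared area of the triangle. For $n=5$, $k=4$ there are five $k$-sets, any two sharing three elements.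

**Estimate A.** Let $\tau_0>0$. There is $C=C(n,\tau_0)$ such that the following holds at every $x$ with $\tau(x)\ge\tau_0$. Let $E$ be the union of the $k$-sets minimal at $x$, and $i_1\ne i_2\in E$. Then $g_E\le CN$, and all $x_i$, $i\in E$, are within $C\sqrt N$ of the line $x_{i_1}x_{i_2}$.

*Proof.* Let $A,B\subset[n]$ be any sets with $g_A,g_B\le\varepsilon$ and $i\ne j\in A\cap B$. For $a\in A\cup B$ we have $|D_{ija}|\le\sqrt\varepsilon$ and $|x_i-x_j|\ge2\tau_0$, so $x_a$ is within $\varepsilon'=\sqrt\varepsilon/2\tau_0$ of the line $x_ix_j$. Take coordinates along and across this line. For $a,b,c\in A\cup B$, the differences $x_b-x_a$ and $x_c-x_a$ have first coordinates at most $2$ and second coordinates at most $2\varepsilon'$ in absolute value, so $|D_{abc}|\le8\varepsilon'$. Hence $g_{A\cup B}\le C'\varepsilon$ with $C'$ depending only on $n,\tau_0$. Start with one minimal set and add the others one at a time. By (3), each added set shares at least two elements with the union so far. After at most $\binom nk$ additions we get $g_E\le CN$. Finally $|D_{i_1i_2i}|\le\sqrt{g_E}$ and $|x_{i_1}-x_{i_2}|\ge2\tau_0$ give the second claim, after enlarging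 $C$. $\square$

**Estimate B.** In the same situation let $f$ be a unit vector along $x_{i_1}x_{i_2}$ and let $v$ satisfy $v_i=\xi_if$ for $i\in E$. With $|\xi|=\max_{i\in E}|\xi_i|$ and a constant $C=C(n,\tau_0)$, every minimal $A$ satisfies $|dg_A(v)|\le C|\xi|\,g_A$.

*Proof.* For $\{a,b,c\}\subset E$,
$$dD_{abc}(v)=(\xi_b-\xi_a)\det(f,x_c-x_a)+(\xi_c-\xi_a)\det(x_b-x_a,f).$$
The determinants on the right are, up to sign, differences of signed distances to the line $x_{i_1}x_{i_2}$, so by Estimate A they are $O(\sqrt N)$, and $dD_{abc}(v)=O(|\xi|\sqrt N)$. For minimal $A$ we have $|D_{abc}|\le\sqrt{g_A}$ and $g_A=N$. Therefore $dg_A(v)=\sum2D_{abc}\,dD_{abc}(v)=O(|\xi|\,g_A)$. $\square$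

## 8. Good vectors near every point of $Q$

To keep a flow away from $\Delta_k$ it is enough that $N$ decays no faster than $e^{-C\tau}$. This suggests the following condition.

**Definition (condition $(\star_C)$).** Let $x\in Q\setminus\Delta_k$ and $C\ge0$. A vector $V\in\mathbb R^{2n}$ satisfies $(\star_C)$ at $x$ if
$$dc(V)>0\qquad\text{and}\qquad dg_A(V)+C\,g_A\,dc(V)>0$$
for all active $c$ and all minimal $A$ at $x$.

Three properties are immediate. Near $x$, active constraints and minimal sets are among those at $x$, so the same constant $V$ satisfies $(\star_C)$ near $x$. For fixed $x,C$ the condition is convex in $V$. And since $g_A\,dc(V)>0$, increasing $C$ weakens it. As an illustration, for the velocities $(-1,0),(0,-1),(1,0)$ of Section 4, $n=k=3$, we have $g=D_{123}^2=4t^2h^2$ and $dg(V)=8t^2h\,(\frac ht-1)$. The ratio $dg(V)/g=\frac2t-\frac2h$ tends to $-\infty$ as $h\to0$, while $dc(V)$ stays bounded. So no single $C$ works along that path.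

**Lemma 3.** Every $\bar x\in Q$ has an open neighborhood $U\subset Q$ and a constant $C_U$ such that at every $x\in U\setminus\Delta_k$ some $V$ satisfies $(\star_{C_U})$.

*Proof.* We take $U$ inside a compact neighborhood of $\bar x$ in $Q$, so small that constraints active at points of $U$ are active at $\bar x$. On it $\tau$ has a positive minimum $\tau_0$, so Estimates A and B hold with uniform constants. Below, $C,C',\eta>0$ denote constants depending only on $\bar x$. There are three kinds of $\bar x$.

**Step 1. $\bar x\notin\Delta_k$.** Here Lemma 1 alone suffices. Take its $v$ at $\bar x$. On a small $U$ we have $dc(v)\ge\eta$ for all constraints active at $\bar x$, $N\ge\eta$, and $|dg_A(v)|\le C$ for all $k$-sets $A$. With $C_U=C/\eta^2+1$,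
$$dg_A(v)+C_U\,g_A\,dc(v)\ge-C+C_U\eta^2>0.$$

**Step 2. $\bar x\in\Delta_k\setminus\mathrm{Crit}$.** Here we transport a collinearity-preserving vector from $\bar x$ to nearby points, rotating its direction $e$ to fit the almost-collinear points. Form $L$, $J$, $e$, $\mathcal T$ at $\bar x$. By Lemma 2(b) and Gordan's theorem there is $v\in\mathcal T$ with $dc(v)>0$ for all active $c$; write $v_i=\xi_ie+\mathfrak r(\bar x_i)$ on $J$. A $k$-set $A\not\subset J$ is not collinear at $\bar x$, because $L$ is the only line with $k$ points. So $g_A(\bar x)>0=N(\bar x)$, and for $U$ small every $A$ minimal at a point of $U$ lies in $J$.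

Let $x\in U\setminus\Delta_k$, let $E\subset J$ be the union of the sets minimal at $x$, choose $i_1\ne i_2\in E$, and let $f$ be the unit vector along $x_{i_1}x_{i_2}$ with $f\cdot e>0$. Put
$$V_i=\xi_if+\mathfrak r(x_i)\quad(i\in J),\qquad V_i=v_i\quad(i\notin J).$$
As $x\to\bar x$ we have $f\to e$ and $V\to v$, uniformly over the finitely many choices of $i_1,i_2$. So $dc(V)\ge\eta$ for active $c$ if $U$ is small. Infinitesimal rigid motions do not change the $D_{abc}$, so Estimate B gives $dg_A(V)\ge-C\,g_A$ for minimal $A$. Since $g_A>0$, the constant $C_U=C/\eta+1$ works:
$$dg_A(V)+C_U\,g_A\,dc(V)\ge(-C+C_U\eta)\,g_A>0.$$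

**Step 3. $\bar x\in\mathrm{Crit}$: the others.** Here we combine a motion of the others, a bending of the row, and a compensating motion along the row. Let the full row be $J=\{1,\dots,j\}$, $j\ge k$, in order along the $x$-axis. The constraints active at $\bar x$ are the *row constraints* $c_1$, $c_{i,i+1}$ $(1\le i<j)$, $c_j$, and possibly some involving others. Apply Gordan's theorem to the displacements of the others only and to the active constraints involving others. A nonzero $\lambda$ as in its second alternative would satisfy $F_i=0$ for $i\notin J$, contradicting Lemma 2(a). So there is $v^0$ with $v_i^0=0$ for $i\in J$ and $dc(v^0)>0$ for all active $c$ involving others. On a small $U$, $dc(v^0)\ge\eta$ for these $c$. As in Step 2, for $x\in U\setminus\Delta_k$ the minimal sets lie in $J$. Take $E$, $i_1,i_2$, $f$ as there, with $f$ close to the positive $x$-direction.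

**Step 4. $\bar x\in\mathrm{Crit}$: bending.** We now find a motion that increases every $g_A$ and does not decrease any row constraint. Let $\nu$ be a unit normal of the line $x_1x_j$, $h_i=\nu\cdot(x_i-x_1)$, so $h_1=h_j=0$, and let $H_i=h_i\nu$ for $i\in J$, $H_i=0$ otherwise. On the beads, $H$ is the affine vector field $y\mapsto(\nu\cdot(y-x_1))\nu$, whose linear part has trace $1$. A determinant $\det(p,q)$ whose columns move by $p'=\mathcal Ap$, $q'=\mathcal Aq$ has derivative $\operatorname{tr}(\mathcal A)\det(p,q)$. So $dD_{abc}(H)=D_{abc}$ on $J$, and $dg_A(H)=2g_A$ for $A\subset J$. Moreover $dc_1(H)=dc_j(H)=0$ and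
$$\sigma_i:=dc_{i,i+1}(H)=\frac{(h_{i+1}-h_i)^2}{2|x_{i+1}-x_i|}\ge0.$$
Not all $\sigma_i$ vanish: otherwise all $h_i=0$, the beads are collinear, and $x\in\Delta_k$. As $x\to\bar x$, $\max_i\sigma_i\to0$.

**Step 5. $\bar x\in\mathrm{Crit}$: sharing the gain.** The gains $\sigma_i$ may be zero for some $i$, and the ends gain nothing. We redistribute by moving beads along $f$ so that all row constraints grow at one common rate $\omega$. Let
$$\kappa_1=-\frac{x_1\cdot f}{|x_1|},\qquad\kappa_j=\frac{x_j\cdot f}{|x_j|},\qquad\gamma_i=\frac{(x_{i+1}-x_i)\cdot f}{|x_{i+1}-x_i|},$$
all in $[\frac12,1]$ for $U$ small, since they equal $1$ at $\bar x$ with $f$ replaced by the positive $x$-direction. For the displacement $\xi_if$ of the beads, $dc_1=\kappa_1\xi_1$, $dc_j=-\kappa_j\xi_j$ and $dc_{i,i+1}=\frac12\gamma_i(\xi_{i+1}-\xi_i)$. We want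
$$\kappa_1\xi_1=\omega,\qquad\tfrac12\gamma_i(\xi_{i+1}-\xi_i)=\omega-\sigma_i,\qquad-\kappa_j\xi_j=\omega .$$
The first two determine $\xi_1,\dots,\xi_j$ successively. The last then holds exactly when
$$\omega\Big(\frac1{\kappa_1}+\frac1{\kappa_j}+\sum_i\frac2{\gamma_i}\Big)=\sum_i\frac{2\sigma_i}{\gamma_i}. \tag{11}$$
Take $\omega$ from (11). Then $0<\omega\le\max_i\sigma_i$, so $|\xi_1|\le2\max\sigma_i$ and $|\xi_{i+1}-\xi_i|\le4\max\sigma_i$. Hence $|\xi|\le C\max_i\sigma_i\to0$ as $x\to\bar x$.

Let $V=H+(\xi_if)_{i\in J}+\Lambda v^0$ with a constant $\Lambda$. Every row constraint has $dc(V)=\omega>0$. For minimal $A\subset E\subset J$, Estimate B gives $dg_A(V)\ge(2-C|\xi|)\,g_A>0$ if $U$ is small. Active constraints involving others have $dc(V)\ge\Lambda\eta-C'>0$ for $\Lambda$ large. So $(\star_0)$ holds at $x$, and $C_U=0$ works. $\square$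

For the symmetric triple of Section 1 near the row, with $f=(1,0)$, this recipe reads $\sigma_1=\sigma_2=\sigma=\frac{h^2}{2\sqrt{t^2+h^2}}$, $\kappa_1=\kappa_3=1$, $\gamma_1=\gamma_2=\gamma=\frac t{\sqrt{t^2+h^2}}$. Then (11) gives $\omega=\frac{2\sigma}{\gamma+2}$ and $\xi=(\omega,0,-\omega)$. The middle point moves outward at speed $|h|$, the end points move inward at speed $\omega$, and indeed $dc_{12}(V)=\sigma-\frac12\gamma\omega=\omega=dc_1(V)$.

## 9. Flowing up to a level $s<r$

**Proposition.** For every $s\in(\frac1k,r)$, $Y_s$ is a strong deformation retract of $X^\circ$.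

By (2), $Y_s\subset X^\circ$.

**Step 1. A smooth field.** We patch the vectors of Lemma 3. Fix $U$ as in Lemma 3. Each vector given at a point of $U\setminus\Delta_k$ satisfies $(\star_{C_U})$ in a neighborhood, and the condition is convex. So a smooth partition of unity on $U\setminus\Delta_k$ gives a smooth field $V_U$ there that satisfies $(\star_{C_U})$ everywhere. Patching the $V_U$ with a smooth locally finite partition of unity on $Q$ subordinate to the sets $U$ gives a smooth field $V$ on $Q\setminus\Delta_k$. On each compact $P\subset Q$ only finitely many $U$ contribute. So, with $C_P$ the largest of their constants, $V$ satisfies $(\star_{C_P})$ on $P\setminus\Delta_k$. It matters that the second partition lives on $Q$, not only on $Q\setminus\Delta_k$: this makes $C_P$ uniform up to $\Delta_k$. Let $\phi$ be the flow of $V$.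

**Step 2. Every point reaches level $s$.** Let $x\in X^\circ$ with $\tau_0:=\tau(x)<s$, and $P=\{\tau_0\le\tau\le s\}$, a compact subset of $Q$. Along a curve, the right derivative of a minimum of finitely many $C^1$ functions is the minimum of the derivatives of those that attain the minimum. So along the integral curve from $x$, while $\tau\le s$, the right derivatives of $\tau$ and of $\log N+C_P\tau$ are
$$\min_{c}\,dc(V)>0\qquad\text{and}\qquad\min_{A}\frac{dg_A(V)}{g_A}+C_P\min_c\,dc(V)>0,$$
with $c$ active and $A$ minimal; the second is positive by $(\star_{C_P})$. A continuous function with positive right derivative is strictly increasing, so both functions increase. Hence $N\ge N(x)e^{-C_P(s-\tau_0)}\ge N_1:=N(x)e^{-C_Ps}>0$, and the curve stays in the compact set $\{\tau_0\le\tau\le s,\ N\ge N_1\}\subset Q\setminus\Delta_k$. On this set the function $\min_{c\text{ active}}dc(V)$ is positive and lower semicontinuous, since near a point the active constraints are among those at the point. So it has a positive minimum $\mu_0$, and $\tau$ grows at rate at least $\mu_0$. Let $b$ be the supremum of the times up to which the curve exists with $\tau\le s$.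 Then $b\le(s-\tau_0)/\mu_0<\infty$. Since the curve stays in a compact subset of $Q\setminus\Delta_k$ on $[0,b)$, it extends beyond $b$. Necessarily $\tau=s$ at time $b$, as otherwise $b$ could be increased. Put $T(x)=b$, and put $T=0$ on $Y_s$.

**Step 3. $T$ is continuous.** On the open set $\{\tau>s\}$, $T=0$. Let $\tau(x)\le s$ and let $\varepsilon>0$ be small. The flow is defined near $\phi_{T(x)}(x)\in Q\setminus\Delta_k$, and $\tau$ strictly increases along it, so $\tau(\phi_{T(x)+\varepsilon}(x))>s$. If $T(x)>0$ and $\varepsilon<T(x)$, also $\tau(\phi_{T(x)-\varepsilon}(x))<s$. These strict inequalities persist for nearby $x'$. So for nearby $x'$ with $\tau(x')\le s$ we get $|T(x')-T(x)|<\varepsilon$. Nearby $x'$ with $\tau(x')>s$ occur only if $\tau(x)=s$, and then $T(x')=0=T(x)$.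

**Step 4. The homotopy.** Let $(x,u)\mapsto\phi_{uT(x)}(x)$ for $0\le u\le1$, constant where $T=0$. It is continuous on $(Q\setminus\Delta_k)\times[0,1]$ by Step 3 and is the identity on $\{\tau>s\}$; these two open sets cover $X^\circ$. At $u=0$ it is the identity, at $u=1$ it lands in $Y_s$, and it fixes $Y_s$ throughout. This proves the Proposition. $\square$

## 10. From levels $s<r$ to level $r$

As Section 4 showed, level $r$ may contain critical points, so the last step uses homotopy theory instead of the flow. Recall that a pair $(X,A)$ with $A$ closed has the *homotopy extension property* if there is a retraction $X\times I\to X\times0\cup A\times I$, where $I=[0,1]$. A simplicial complex and a subcomplex form such a pair. We use two textbook facts: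

- A pair of compact semialgebraic sets is homeomorphic to a pair (finite simplicial complex, subcomplex); see Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm 9.2.1.
- If $(X,A)$ has the homotopy extension property and $A\hookrightarrow X$ is a homotopy equivalence, then $A$ is a strong deformation retract of $X$; see Hatcher, *Algebraic Topology*, Cor. 0.20.

So it remains to show that $Y_r\hookrightarrow X$ is a homotopy equivalence and has the homotopy extension property.

**Step 1. $X^\circ\hookrightarrow X$ is a homotopy equivalence.** This removes the points on the unit circle. The homotopy $x\mapsto(1-\frac u2)x$, $0\le u\le1$, preserves $X$ and $X^\circ$ and maps $X$ into $X^\circ$ for $u>0$. So $x\mapsto\frac12x$ is a homotopy inverse.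

**Step 2. $Y_r\hookrightarrow Y_s$ is a homotopy equivalence for some $s\in(\frac1k,r)$.** We squeeze $Y_r$ between levels. For $\frac1k<s<s'<r$ the inclusions of $Y_{s'}$ and $Y_s$ into $X^\circ$ are homotopy equivalences by the Proposition, hence so is $Y_{s'}\hookrightarrow Y_s$. The set $X^\circ$ is nonempty: points on a small circle are distinct and no three are collinear. So every $Y_s$ with $\frac1k<s<r$ is nonempty, and $Y_r=\bigcap_{s<r}Y_s$ is nonempty as a nested intersection of nonempty compact sets.

Fix $s_0\in(\frac1k,r)$. The pair $(Y_{s_0},Y_r)$ consists of compact semialgebraic sets, so we may triangulate it. After at least one barycentric subdivision, the subcomplex $Y_r$ is full, meaning that the vertices of a simplex that lie in $Y_r$ span a simplex of $Y_r$. Its open star is the union of the open simplices whose closure meets $Y_r$. It deformation retracts onto $Y_r$: in barycentric coordinates, move linearly to the point obtained by deleting the coordinates at vertices outside $Y_r$ and normalizing. Under further subdivision these open stars become arbitrarily small. So every neighborhood of $Y_r$ in $Y_{s_0}$ contains an open neighborhood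 that deformation retracts onto $Y_r$.

Choose such a neighborhood $W$. Since the compact sets $Y_s$ decrease to $Y_r$ as $s\uparrow r$, there is $s\in(s_0,r)$ with $Y_s\subset W$. Since $Y_r\subset\{\tau>s\}$, there is such a neighborhood $W'\subset\{\tau>s\}$. Finally there is $s'\in(s,r)$ with $Y_{s'}\subset W'$. So
$$W\supset Y_s\supset W'\supset Y_{s'}\supset Y_r .$$
Let $\alpha:Y_{s'}\to W'$, $\beta:W'\to Y_s$, $\gamma:Y_s\to W$ be the inclusions. Then $\beta\alpha$ is a homotopy equivalence. So is $\gamma\beta:W'\to W$, because $Y_r\to W'$ and $Y_r\to W$ are. With homotopy inverses understood, $\beta$ has the right homotopy inverse $\alpha(\beta\alpha)^{-1}$ and the left homotopy inverse $(\gamma\beta)^{-1}\gamma$. So $\beta$ is a homotopy equivalence, and so is the composite $Y_r\to W'\to Y_s$.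

**Step 3. $(X,Y_r)$ has the homotopy extension property.** The space $X$ is not compact, so we cut down a retraction from a compact space. Let $M=(D^2)^n$. The pair $(M,Y_r)$ consists of compact semialgebraic sets and is triangulable. So there is a retraction $q=(q_1,q_2):M\times I\to M\times0\cup Y_r\times I$. The set $X$ is open in $M$, and it contains $Y_r$ by (2). By compactness of $I$, the set $\mathcal W=\{x\in M:q_1(\{x\}\times I)\subset X\}$ is open. It contains $Y_r$, where $q_1(x,t)=x$. Choose a continuous $\theta:M\to[0,1]$ with $\theta=1$ on $Y_r$ and $\theta=0$ off $\mathcal W$. The map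
$$(x,t)\mapsto q(x,\theta(x)t)$$
sends $X\times I$ into $X\times0\cup Y_r\times I$. For $\theta(x)>0$ this holds because $x\in\mathcal W$; for $\theta(x)=0$ it holds because $q(x,0)=(x,0)$. It is the identity on $X\times0\cup Y_r\times I$. As $Y_r$ is closed in $X$, this is the required retraction.

**Step 4. End of the proof.** With $s$ from Step 2, every inclusion in
$$\operatorname{Conf}_{n,r}=Y_r\hookrightarrow Y_s\hookrightarrow X^\circ\hookrightarrow X=\operatorname{Conf}_n\setminus\Delta_k$$
is a homotopy equivalence, by Step 2, the Proposition and Step 1. By Step 3 the pair $(X,Y_r)$ has the homotopy extension property. By the second textbook fact, $\operatorname{Conf}_{n,r}$ is a strong deformation retract of $\operatorname{Conf}_n\setminus\Delta_k$. This proves the Theorem. In particular, for every admissible triple $(n,k,r)$ the space $\operatorname{Conf}_{n,r}$ is a deformation retract of $\operatorname{Conf}_n\setminus\Delta_k$. $\blacksquare$
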